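# Irreducible dimensions of $\mathrm{GL}_n(\mathfrak o_r)$ and collinear points in the plane

## 1. Truncated valuation rings, polynomial families and plane configurations

**Truncated valuation rings.** Let $F$ be a non-Archimedean local field with finite residue field, $\mathfrak o$ its valuation ring, $\mathfrak p$ the unique non-zero prime ideal of $\mathfrak o$. For $r\ge1$ put $\mathfrak o_r=\mathfrak o/\mathfrak p^r$; so $\mathfrak o_1$ is the residue field. Let $\mathfrak O$ be the set of all such rings $\mathfrak o$ up to isomorphism. *Example.* For $\mathfrak o=\mathbb F_q[[t]]$ we get $\mathfrak o_r=\mathbb F_q[t]/t^r$; for $\mathfrak o=\mathbb Z_p$ we get $\mathbb Z/p^r$. Both have $|\mathfrak o_1|^r$ elements.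

**Irreducible representations.** For a finite group $G$, $\mathrm{Irr}(G)$ is the set of irreducible complex representations up to isomorphism. If $M\lhd G$ and $\lambda\in\mathrm{Irr}(M)$, then $\mathrm{Irr}(G|\lambda)$ is the set of those $\rho\in\mathrm{Irr}(G)$ whose restriction to $M$ contains $\lambda$; we say that $\rho$ lies over $\lambda$. *Example.* If $\lambda$ is trivial, $\mathrm{Irr}(G|\lambda)=\mathrm{Irr}(G/M)$.

**Polynomial partitions.** For $n,r\ge1$ let $\mathbf P(n,r)$ be the following assertion. There exist $s\ge1$ and polynomials $d_1,\dots,d_s\in\mathbb Z[x]\setminus\{0\}$, $m_1,\dots,m_s\in\mathbb Q[x]\setminus\{0\}$, and for every $\mathfrak o\in\mathfrak O$ subsets $\mathcal R_{i,\mathfrak o}\subset\mathrm{Irr}(\mathrm{GL}_n(\mathfrak o_r))$, $1\le i\le s$ (some possibly empty), such that $\mathrm{Irr}(\mathrm{GL}_n(\mathfrak o_r))$ is the disjoint union of the $\mathcal R_{i,\mathfrak o}$ and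

1. $\dim\rho=d_i(|\mathfrak o_1|)$ for all $\rho\in\mathcal R_{i,\mathfrak o}$,
2. $|\mathcal R_{i,\mathfrak o}|=m_i(|\mathfrak o_1|)$.

*Example.* $\mathbf P(1,r)$ holds: $\mathrm{GL}_1(\mathfrak o_r)=\mathfrak o_r^\times$ is abelian of order $q^{r-1}(q-1)$ with $q=|\mathfrak o_1|$, so $s=1$, $d_1=1$, $m_1=x^{r-1}(x-1)$ work.

**Configurations and realizations.** Let $I$ be a finite set, $m=|I|$, and $\mathcal L$ a set of 3-element subsets of $I$. A *realization* of $(I,\mathcal L)$ over a field $\mathbb F$ is a 3-dimensional subspace $C\subset\mathbb F^I$ such that the coordinate functionals $p_i\in C^*$ ($i\in I$) are pairwise linearly independent, and for distinct $i,j,l$ the functionals $p_i,p_j,p_l$ are dependent if and only if $\{i,j,l\}\in\mathcal L$. Equivalently, we have distinct points $p_i$ spanning $\mathbb P^2(\mathbb F)$ whose collinear triples are exactly $\mathcal L$: write the points as the columns of a $3\times m$ matrix and let $C$ be its row space.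

*Example (seven points).* Let $I=\mathbb F_2^3\setminus\{0\}$ and let $\mathcal L$ be the seven triples with sum $0$. In a realization, the points $e_1,e_2,e_3,e_1+e_2+e_3$ have no three on a line, so we may take them to be $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$. The lines $\{e_1,e_2,e_1+e_2\}$ and $\{e_3,e_1+e_2,e_1+e_2+e_3\}$ force $e_1+e_2\mapsto(1,1,0)$, and similarly $e_1+e_3\mapsto(1,0,1)$, $e_2+e_3\mapsto(0,1,1)$. The last line says that these three points are collinear; their determinant is $-2$. So a realization can exist only in characteristic $2$, where $C$ = the row space of the matrix with columns $\mathbb F_2^3\setminus\{0\}$ is one. Whether a configuration is realizable depends on the field.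

**Two conditions on configurations.** We shall always assume:

* (H1) for distinct $i,j\in I$ there are at least three $l\in I\setminus\{i,j\}$ with $\{i,j,l\}\notin\mathcal L$ (so $m\ge5$);
* (H2) there is an enumeration $i_1,\dots,i_m$ of $I$ with $\{i_1,i_2,i_3\}\notin\mathcal L$ such that for each $s\ge4$ some $\{i_a,i_b,i_s\}$ with $a<b<s$ lies in $\mathcal L$.

*Example.* The seven points satisfy both. Each pair lies on one line, with four points off it; and $e_1,e_2,e_3,e_1+e_2,e_1+e_3,e_2+e_3,e_1+e_2+e_3$ is an enumeration as in (H2). Four points with $\mathcal L=\emptyset$ satisfy neither.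

Now the question. The conjecture, from Alexander Jackson, "A Polynomial Result for Dimensions of Irreducible Representations of Smooth Affine Group Schemes Over Principal Ideal Local Rings", arXiv:2405.13724 (2024), is that $\mathbf P(n,r)$ holds for all $n,r\ge1$. In words: the irreducible representations of $\mathrm{GL}_n(\mathfrak o_r)$ fall into finitely many families whose dimensions and sizes are polynomials in the size of the residue field, the same polynomials for all $\mathfrak o$. We shall prove that this is false.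

**Theorem A.** Let $(I,\mathcal L)$ satisfy (H1), (H2), $m=|I|$, and let $r\ge m+1$. For infinitely many $n$ there are distinct odd primes $e_j\le n$, an integer $\varepsilon\ge0$ and a $p_0$ such that, with
$$D(x)=x^{\varepsilon}\,\frac{\prod_{i=1}^n(x^i-1)}{\prod_j(x^{e_j}-1)}\in\mathbb Z[x],$$
for every power $q$ of every prime $p>p_0$: $\mathrm{GL}_n(\mathbb F_q[t]/t^r)$ has an irreducible representation of dimension $D(q)$ if and only if $(I,\mathcal L)$ is realizable over $\mathbb F_q$.

**Theorem B.** For each $r\ge10$ there are infinitely many $n$ for which $\mathbf P(n,r)$ fails. The failure is already visible on the rings $\mathbb F_p[[t]]$ with $p$ a large prime.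

**Theorem C.** Let $f\in\mathbb Z[x]$ be monic irreducible of degree $\ge2$. For all large $r$ there are infinitely many $n$, and for each a $D\in\mathbb Z[x]$ and a $p_0$, such that for all powers $q$ of primes $p>p_0$: $\mathrm{GL}_n(\mathbb F_q[t]/t^r)$ has an irreducible representation of dimension $D(q)$ if and only if $f$ has a root in $\mathbb F_q$. Consequently (taking $f=x^3-2$) the conjecture stays false if the $d_i,m_i$ may depend on the residue class of $q=|\mathfrak o_1|$ modulo a fixed integer $N$, and if only $\mathfrak o=\mathbb F_p[[t]]$, $p$ a large prime, are considered.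

**Conventions.** Throughout $k=\mathbb F_q$, $p=\operatorname{char}k$, $\bar k$ is an algebraic closure, $\psi$ a nontrivial additive character of $k$, and $o_r=k[t]/t^r$. Algebras are finite-dimensional; except for those called nilpotent they are unital, and unital subalgebras contain $1$. $\operatorname{rad}$ is the Jacobson radical, $V^*$ the $k$-dual, $\dim$ the dimension over $k$ unless another field is evident. $[S,T]$ is the set of commutators $st-ts$. For a positive integer $x$, $x_p$ and $x_{p'}$ are its $p$-part and $p'$-part. $[\ldots]$ around a statement is $1$ if it is true and $0$ if not.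

## 2. The groups $\mathrm{GL}_n(k)$ and $\mathrm{GL}_2(k[t]/t^2)$

**The case $r=1$.** For $\mathrm{GL}_2(k)$ the families are: $q-1$ representations of dimension $1$; $q-1$ of dimension $q$; $\frac12(q-1)(q-2)$ of dimension $q+1$; $\frac12q(q-1)$ of dimension $q-1$. The squares of the dimensions add up to $q(q-1)^2(q+1)=|\mathrm{GL}_2(k)|$. For $q=2$ the third family is empty, which explains the parenthesis in the definition of $\mathbf P(n,r)$. For all $n$ the dimensions are given by the following classical formula.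

**Green's degree formula** (Macdonald, *Symmetric Functions and Hall Polynomials*, IV.(6.7)). For a finite field with $Q$ elements, the irreducible characters of $\mathrm{GL}_\mu(Q)$ correspond bijectively to partition-valued functions $\lambda$ on a set of Frobenius orbits $\phi$ of characters (orbits of every degree $d(\phi)\ge1$ exist) with $\sum_\phi d(\phi)|\lambda(\phi)|=\mu$. The degree is
$$\prod_{i\le\mu}(Q^i-1)\prod_\phi\frac{Q^{d(\phi)n(\lambda(\phi)')}}{\prod_h(Q^{d(\phi)h}-1)},\tag{1}$$
where $h$ runs over the hook lengths of $\lambda(\phi)$ and, for a partition $\nu=(\nu_1\ge\nu_2\ge\dots)$ with conjugate $\nu'$, $n(\nu)=\sum_i(i-1)\nu_i$. In particular (one orbit of degree $\mu$, partition of size 1) there are *cuspidal* characters, of degree $\prod_{i<\mu}(Q^i-1)$.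

**The case $n=r=2$.** Let $G=\mathrm{GL}_2(k[t]/t^2)$ and $M=1+tM_2(k)$, an abelian normal subgroup. Its characters are $\lambda_X(1+tY)=\psi(\operatorname{tr}(XY))$ for $X\in M_2(k)$, and $G$ permutes them by conjugating $X$ by the reduction of $g$ mod $t$. The stabilizer of $\lambda_X$ is $C(X)^\times\ltimes M$, where $C(X)\subset M_2(k)$ is the centralizer, viewed as constant matrices. So $\lambda_X$ extends to its stabilizer, trivially on $C(X)^\times$. By Clifford theory and Gallagher's theorem, the representations over $\lambda_X$ correspond to $\tau\in\mathrm{Irr}(C(X)^\times)$ and have dimension $[\mathrm{GL}_2(k):C(X)^\times]\dim\tau$. There are four kinds of $X$: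

| $X$ | classes | $\lvert C(X)^\times\rvert$ | dimension | number |
|---|---|---|---|---|
| scalar | $q$ | $\lvert\mathrm{GL}_2(k)\rvert$ | those of $\mathrm{GL}_2(k)$ | $q\cdot\lvert\mathrm{Irr}(\mathrm{GL}_2(k))\rvert$ |
| two eigenvalues in $k$ | $\frac12q(q-1)$ | $(q-1)^2$ | $q(q+1)$ | $\frac12q(q-1)^3$ |
| irreducible | $\frac12q(q-1)$ | $q^2-1$ | $q(q-1)$ | $\frac12q(q-1)(q^2-1)$ |
| Jordan block | $q$ | $q(q-1)$ | $q^2-1$ | $q^2(q-1)$ |

As a check, divide the sum of the squares of the dimensions by $|\mathrm{GL}_2(k)|$: the rows give $q$, $\frac12q^2(q^2-1)$, $\frac12q^2(q-1)^2$, $q(q^2-1)$, with sum $q^4=|M|$. So here everything is polynomial, and the families are indexed by the type of the centralizer $C(X)$.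

## 3. Sorting by centralizers, and a criterion for failure

**Definition ($R_F$ and $D_F$).** For an algebra $R$ and $F\in R^*$ let
$$R_F=\{s\in R:F([s,R])=0\},\qquad D_F=[R^\times:R_F^\times]\,q^{-\frac12\dim(R/R_F)}.$$
$R_F$ is a subalgebra, since $F(ss'y)=F(s'ys)=F(yss')$ for $s,s'\in R_F$. It is the radical of the alternating form $F([s,s'])$, so $\dim(R/R_F)$ is even.

*Example.* Let $R=M_2(k)$, $F(Y)=\operatorname{tr}(XY)$; then $R_F=C(X)$. If $X$ has two eigenvalues in $k$, $D_F=q(q+1)/q=q+1$. If $X$ is irreducible, $D_F=q-1$. If $X$ is scalar, $D_F=1$. These are degrees of irreducible representations. If $X$ is a Jordan block, $D_F=(q^2-1)/q$, which is not an integer. So $D_F$ need not be a degree.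

**Matrices over $o_r$.** Let $R=M_n(o_r)$. We have $R\cong R^*$, $X\mapsto F_X$, where $F_X(Y)$ is the coefficient of $t^{r-1}$ in $\operatorname{tr}(XY)$. Since $F_X([s,Y])=F_{[X,s]}(Y)$, $R_{F_X}$ is the centralizer $C(X)$, that is, $\mathrm{End}_{o_r[x]}(M_X)$ with $M_X=o_r^n$ on which $x$ acts as $X$. Suppose $C(X)/\operatorname{rad}\cong\prod_j\mathbb F_{q^{e_j}}$ and put $d=\dim C(X)$. Then $|R^\times|=q^{(r-1)n^2+\frac12n(n-1)}\prod_{i\le n}(q^i-1)$ and $|C(X)^\times|=q^{d-\sum e_j}\prod_j(q^{e_j}-1)$; inserting $\dim R=rn^2$ gives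
$$D_{F_X}=q^{\varepsilon'}\frac{\prod_{i\le n}(q^i-1)}{\prod_j(q^{e_j}-1)},\qquad\varepsilon'=\tfrac12\big((r-1)n^2-n-d\big)+\sum_je_j.\tag{2}$$

A sensible plan for *proving* the conjecture is now clear: attach to each representation a matrix $X$, sort by the type of $C(X)$, read off the dimension from a formula like (2), and count. The dimensions are indeed polynomials in $q$. The plan stops at the count. For $n=r=2$ we listed all conjugacy classes; for larger $r$ the condition "$C(X)$ has dimension $d$" is a system of polynomial conditions on the entries of $X$, and the number of solutions over $\mathbb F_q$ of such a system has no reason to be a polynomial in $q$.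

On the other hand, finding one family of matrices with a strange count does not *disprove* the conjecture either. The subsets $\mathcal R_{i,\mathfrak o}$ are ours to choose, representations of the same dimension from quite different families may be lumped together, and the irregularities could cancel. What would suffice is a dimension which sometimes occurs and sometimes does not.

**Lemma 3.1.** Let $n,r\ge1$, $D\in\mathbb Z[x]$, and let $\mathcal A,\mathcal A'$ be infinite sets of primes such that $\mathrm{GL}_n(\mathbb F_p[t]/t^r)$ has an irreducible representation of dimension $D(p)$ for every $p\in\mathcal A$ and has none for every $p\in\mathcal A'$. Then there are no finite families $d_i,m_i$ of polynomials as in $\mathbf P(n,r)$ that satisfy conditions 1 and 2 for all rings $\mathbb F_p[[t]]$ with $p\in\mathcal A\cup\mathcal A'$. In particular $\mathbf P(n,r)$ fails.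

*Proof.* Suppose there are. For $p\in\mathcal A$ a representation of dimension $D(p)$ lies in some $\mathcal R_{i,\mathbb F_p[[t]]}$, so $d_i(p)=D(p)$. Some $i$ occurs for infinitely many $p\in\mathcal A$, so $d_i=D$ as polynomials. As $m_i\ne0$, $m_i(p)\neq0$ for all large $p$. So for large $p\in\mathcal A'$ the set $\mathcal R_{i,\mathbb F_p[[t]]}$ is nonempty, and its members have dimension $d_i(p)=D(p)$. This is a contradiction. $\square$

So we want a polynomial $D$ for which the existence of a representation of dimension $D(q)$ is equivalent to an arithmetic condition on $q$. Realizability of a configuration will be that condition. Two difficulties have to be overcome.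

First, by (2) a dimension reveals only the multiset $\{e_j\}$ and *one* number, $d=\dim C(X)$. But suppose that over $\bar k$ the module $M_X$ is a sum of indecomposables of which, for each $j$, there are $e_j$ of "type $j$". Then $d$ is a quadratic polynomial in the $e_j$ whose coefficients are dimensions of Hom spaces, hence bounded. If the $e_j$ are primes chosen so that no nonzero quadratic polynomial with small coefficients vanishes at them, the single number $d$ determines *all* the coefficients. (A linear toy version: $101a+103b=101a'+103b'$ with $|a-a'|,|b-b'|\le100$ forces $a=a'$, $b=b'$, since $101$ would divide $b-b'$.) So one number can hold a whole table of Hom dimensions.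

Second, we need indecomposables whose Hom dimensions detect linear dependence of points. These are the star objects of Section 7.

## 4. Nine points: the affine plane over $\mathbb F_3$

**Lemma 4.1.** Let $I=\mathbb F_3^2$ and let $\mathcal L$ be its 12 affine lines, i.e. the 3-subsets with sum $0$. Then (H1), (H2) hold, and for $p>3$, $(I,\mathcal L)$ is realizable over $\mathbb F_q$ if and only if $q\equiv1\bmod3$.

*Proof.* (H1): each pair lies on one line, which leaves 6 points off it. (H2): subsets of $\mathbb F_3^2$ closed under the operation "third point on the line", $(x,y)\mapsto-x-y$ for $x\neq y$, are affine subspaces. So a noncollinear triple generates $\mathbb F_3^2$ under this operation, and adding third points one at a time gives the enumeration.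

Suppose a realization is given; write $xy$ for the element $(x,y)\in I$ and $p_{xy}$ for its point. No three of $00,10,01,11$ are on a line (no three have sum $0$). So we may normalize
$$p_{00}=(1,0,0),\quad p_{10}=(0,1,0),\quad p_{01}=(0,0,1),\quad p_{11}=(1,1,1).$$
The lines $\{00,11,22\}$ and $\{10,01,22\}$ give $p_{22}=(0,1,1)$. Since the points are distinct, the lines $\{00,10,20\},\{00,01,02\},\{10,11,12\},\{01,11,21\}$ give
$$p_{20}=(1,u,0),\quad p_{02}=(1,0,v),\quad p_{12}=(1,w,1),\quad p_{21}=(1,1,s)\qquad(u,v\ne0).$$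
Now $\{10,21,02\}$ gives $s=v$; $\{20,01,12\}$ gives $w=u$; $\{00,12,21\}$ gives $ws=1$, so $v=1/u$; and $\{20,02,11\}$ gives $uv=u+v$. Hence $u+1/u=1$, i.e. $u^2-u+1=0$. Thus $-u$ is a root of $x^2+x+1$, and since $p>3$ it is a primitive cube root of unity in $\mathbb F_q$. So $3\mid q-1$.

Conversely let $3\mid q-1$, choose $u\in\mathbb F_q$ with $u^2-u+1=0$, put $w=u$, $v=s=1/u$, and define the nine points by the formulas above. Then $u+v=uv=1$, so the ten lines used so far are collinear. The two remaining lines $\{20,21,22\}$ and $\{02,12,22\}$ have determinants $1-v-u=0$ and $u-1+v=0$. So all 12 lines are collinear triples. The nine points are distinct, since $u,v\notin\{0,1\}$: three have first coordinate $0$, and the other six have affine coordinates $(0,0),(1,1),(u,0),(0,v),(u,1),(1,v)$. If a triple not in $\mathcal L$ were collinear, then, since it generates $\mathbb F_3^2$ under "third point" and the points are distinct, all nine points would be collinear. This contradicts the independence of $p_{00},p_{10},p_{01}$.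 $\square$

**Theorem A implies Theorem B.** Let $r\ge10$, and take $n,D,p_0$ from Theorem A for this configuration ($m=9$). By Dirichlet's theorem $\mathcal A=\{p>p_0:p\equiv1\bmod3\}$ and $\mathcal A'=\{p>\max(p_0,3):p\equiv2\bmod3\}$ are infinite sets of primes (enlarge $p_0$ so that $p_0>3$). By Theorem A and Lemma 4.1 they satisfy the hypothesis of Lemma 3.1, so $\mathbf P(n,r)$ fails, already on the rings $\mathbb F_p[[t]]$ with $p$ large. Theorem A provides infinitely many such $n$. $\square$

It remains to prove Theorem A (Sections 5–11) and to deduce Theorem C (Section 12).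

## 5. The orbit method for nilpotent algebras

Let $N$ be a nilpotent $k$-algebra with $N^p=0$. The truncated exponential $\exp y=\sum_{i<p}y^i/i!$ is a bijection $N\to1+N$, with the truncated logarithm as inverse. The Baker–Campbell–Hausdorff formula $\exp x\exp y=\exp(x+y+\frac12[x,y]+\dots)$ holds: only terms of degree $<p$ matter, they are combinations of iterated commutators, and their denominators are prime to $p$. Hence:

* for a Lie subalgebra $\mathfrak a\subset N$, $\exp\mathfrak a$ is a subgroup; if $\mathfrak a$ is an associative subalgebra, $\exp\mathfrak a=1+\mathfrak a$;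
* if $f\in N^*$ kills $[\mathfrak a,\mathfrak a]$, then $\exp y\mapsto\psi(f(y))$ is a linear character of $\exp\mathfrak a$;
* $\exp(-x)\,y\exp x=\sum_i(-1)^i(\operatorname{ad}x)^i(y)/i!$, so for $x,y\in\mathfrak a$ it differs from $y$ by an element of the span of $[\mathfrak a,\mathfrak a]$.

**Proposition 5.1 (Kirillov's method).** Let $1+N$ act on $N^*$ by $(g\cdot f)(y)=f(g^{-1}yg)$. The irreducible representations of $1+N$ correspond bijectively to the orbits $\Omega$; the character at $\exp y$ is $|\Omega|^{-1/2}\sum_{f\in\Omega}\psi(f(y))$. The stabilizer of $f$ is $1+N_f$ with $N_f=\{x\in N:f([x,N])=0\}$, so $|\Omega|=q^{\dim N/N_f}$.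

*Example.* Let $N$ be the strictly upper triangular $3\times3$ matrices ($p\ge3$). If $f(E_{13})\ne0$, then $N_f=kE_{13}$ and the orbit has $q^2$ elements; this gives $q-1$ representations of dimension $q$. If $f(E_{13})=0$, the orbit is a point; this gives $q^2$ linear characters. Check: $(q-1)q^2+q^2=q^3$.

*Proof.* **Stabilizers.** $g=1+x$ fixes $f$ iff $f(g^{-1}yg)=f(y)$ for all $y$; putting $y=gy'$, iff $f(y'g)=f(gy')$ for all $y'\in N$, iff $x\in N_f$. As for $R_F$, $N_f$ is an associative subalgebra, so $1+N_f=\exp N_f$.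

**A polarization.** We construct a subspace from which to induce. Let $0=\mathfrak n_0\subset\dots\subset\mathfrak n_d=N$ be ideals with $\dim\mathfrak n_i=i$ (refine the chain of powers of $N$), let $B(x,y)=f([x,y])$, let $\rho_i=\{x\in\mathfrak n_i:B(x,\mathfrak n_i)=0\}$, $\mathfrak h_i=\sum_{j\le i}\rho_j$, and $\mathfrak h=\mathfrak h_d$. Let $x\in\rho_i$, $y\in\rho_j$ with $i\le j$.

*$\mathfrak h$ is isotropic:* $x\in\mathfrak n_j$, so $B(x,y)=0$.

*$\mathfrak h$ is a Lie subalgebra:* $[x,y]\in\mathfrak n_i$, and for $z\in\mathfrak n_i$ the Jacobi identity gives $B([x,y],z)=f([x,[y,z]])-f([y,[x,z]])=0$, since $[y,z]\in\mathfrak n_i$ and $[x,z]\in\mathfrak n_i\subset\mathfrak n_j$. So $[x,y]\in\rho_i$.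

*$\dim\mathfrak h_i=\frac12(i+\dim\rho_i)$*, by induction on $i$. Suppose first $\rho_i\subset\mathfrak n_{i-1}$. Then $\rho_i\subset\rho_{i-1}$. The perpendicular of $\mathfrak n_{i-1}$ in $\mathfrak n_i$ has dimension $i-(i-1-\dim\rho_i)=\dim\rho_i+1$, and it lies in $\mathfrak n_{i-1}$, because an element outside would be perpendicular to $\mathfrak n_{i-1}$ and to itself, hence lie in $\rho_i$. So it is $\rho_{i-1}$, $\dim\rho_{i-1}=\dim\rho_i+1$, $\mathfrak h_i=\mathfrak h_{i-1}$, and the formula follows. Otherwise $\mathfrak n_i=\mathfrak n_{i-1}+\rho_i$, so $\rho_{i-1}=\rho_i\cap\mathfrak n_{i-1}$, $\dim\rho_i=\dim\rho_{i-1}+1$. As $\mathfrak h_{i-1}\subset\mathfrak n_{i-1}$ contains $\rho_{i-1}$, $\dim\mathfrak h_i=\dim\mathfrak h_{i-1}+1$, and again the formula follows.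

So $\mathfrak h$ is an isotropic Lie subalgebra containing $N_f=\rho_d$ with $\dim N/\mathfrak h=\frac12\dim N/N_f$.

**The induced character.** Let $H=\exp\mathfrak h$ and let $\mathfrak h^\perp\subset N^*$ be the annihilator of $\mathfrak h$. For $h\in H$, $y\in\mathfrak h$, $h^{-1}yh-y$ lies in the span of $[\mathfrak h,\mathfrak h]$, which $f$ kills. So $Hf\subset f+\mathfrak h^\perp$. The stabilizer of $f$ in $H$ is $\exp N_f$, so $|Hf|=|\mathfrak h|/|N_f|=q^{\frac12\dim N/N_f}=|\mathfrak h^\perp|$. Hence $Hf=f+\mathfrak h^\perp\subset\Omega$ and $|\mathfrak h^\perp|=|\Omega|^{1/2}$. Induce the linear character $\exp y\mapsto\psi(f(y))$ from $H$ to $1+N$. Since the indicator function of $\mathfrak h$ is $\frac{|\mathfrak h|}{|N|}\sum_{l\in\mathfrak h^\perp}\psi(l(\cdot))$, the value at $\exp y$ is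
$$\frac1{|\mathfrak h|}\sum_{g}\frac{|\mathfrak h|}{|N|}\sum_{l\in\mathfrak h^\perp}\psi\big((f+l)(gyg^{-1})\big)=\frac1{|N|}|\mathfrak h^\perp|\frac{|N|}{|\Omega|}\sum_{f'\in\Omega}\psi(f'(y))=|\Omega|^{-1/2}\sum_{f'\in\Omega}\psi(f'(y)).$$

**Completeness.** The functions $y\mapsto\psi(f'(y))$, $f'\in N^*$, are the distinct characters of the additive group $N$. By their orthogonality the characters just computed are orthonormal for distinct orbits; hence they are irreducible and distinct. The sum of the squares of their degrees is $\sum|\Omega|=|N^*|=|1+N|$, so there are no others. $\square$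

## 6. Degrees of representations of unit groups of algebras

Let $R$ be an algebra with $p>2\dim R$, $J=\operatorname{rad}R$. Then $J^p=0$. For a functional $f\in J^*$ on the radical put
$$R_f=\{s\in R:f(sy)=f(ys)\ \forall y\in J\},\qquad J_f=J\cap R_f.$$
(Capital $F$ will denote functionals on $R$, lower case $f$ functionals on $J$.) $R_f$ is a subalgebra: $f(ss'y)=f(s'ys)=f(yss')$. $R_f^\times$ is the stabilizer of $f$ in $R^\times$: the condition $f(g^{-1}yg)=f(y)$ for all $y$ becomes $f(y'g)=f(gy')$ with $y=gy'$. $J_f$ is a nilpotent ideal of $R_f$.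

If $I_0\subset J$ is an ideal of $R$ and $g\in I_0^*$ satisfies $g([R,I_0])=0$, then $\lambda_g(\exp y)=\psi(g(y))$ is a linear character of $1+I_0$. It is $R^\times$-invariant, since $g(h^{-1}yh)=g(yhh^{-1})=g(y)$. In particular, for $f\in J^*$ we write $\lambda_f$ for $\lambda_{f|_{J_f}}$, an $R_f^\times$-invariant linear character of $1+J_f$; note $f([R_f,J_f])=0$.

*Example.* $R=M_2(k[t]/t^2)$, $f=F_X|_{tR}$. Then $R_f=\{s:[X,s]\equiv0\bmod t\}$ and $J_f=J=tR$; with $\bar X$ the reduction of $X$ mod $t$, $\lambda_f$ is the character $\lambda_{\bar X}$ of Section 2.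

**Proposition 6.1.** Let $\theta\in\mathrm{Irr}(1+J)$ correspond to the orbit $\Omega\ni f$. There is a bijection $\mathrm{Irr}(R^\times|\theta)\to\mathrm{Irr}(R_f^\times|\lambda_f)$, $\rho\mapsto\tau$, with
$$\dim\rho=[R^\times:R_f^\times(1+J)]\,q^{\frac12\dim(J/J_f)}\dim\tau.$$

*Proof.* **The stabilizer of $\theta$, and a covering group.** Proposition 5.1 is equivariant under conjugation, so $\mathrm{Stab}(\theta)=\mathrm{Stab}(\Omega)=R_f^\times(1+J)$. This product is not direct; to separate the factors let $\Gamma=R_f^\times\ltimes(1+J)$ with $(g,x)(h,y)=(gh,h^{-1}xhy)$. Then $\pi:\Gamma\to R_f^\times(1+J)$, $(g,x)\mapsto gx$, is a surjective homomorphism with kernel $\{(u,u^{-1}):u\in1+J_f\}$. Let $N_1=(1+J_f)\ltimes(1+J)\lhd\Gamma$ and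
$$\theta_1(u,x)=\lambda_f(u)^{-1}\theta(ux).$$
This is a representation of $N_1$ that restricts to $\theta$ on $1+J=\{(1,x)\}$, so it is irreducible. It is $\Gamma$-invariant, since $\theta\circ\pi$ and $\lambda_f$ are. Also $\theta_1(u,u^{-1})$ is the scalar $\lambda_f(u)^{-1}$.

**$\theta_1$ extends to $\Gamma$.** By Isaacs, *Character Theory of Finite Groups*, Cor. 11.31, it suffices to extend $\theta_1$ to $H_\ell$ for each prime $\ell$, where $H_\ell/N_1$ is a Sylow $\ell$-subgroup of $\Gamma/N_1$. For $\ell\neq p$ use Isaacs Cor. 8.16: $N_1$ is a $p$-group, so the degree and the determinantal order of $\theta_1$ are prime to $[H_\ell:N_1]$.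

Let $\ell=p$. By Wedderburn $R_f/\operatorname{rad}R_f\cong\prod M_\mu(\mathbb F_{q^\epsilon})$. Let $\tilde N\subset R_f$ be the preimage of the strictly upper triangular matrices; it is a nilpotent algebra with $\tilde N\supset\operatorname{rad}R_f\supset J_f$, and $1+\tilde N$ is a Sylow $p$-subgroup of $R_f^\times$. So we may take $H_p=(1+\tilde N)\ltimes(1+J)$. Put $\mathcal N=\tilde N\oplus J$ with
$$(n,y)(n',y')=(nn',\,ny'+yn'+yy').$$
This is an associative algebra; it is nilpotent because the ideal $0\oplus J$ and the quotient $\tilde N$ are. As $1\notin\tilde N$ and $1\notin J$, its dimension is $<2\dim R<p$, so $\mathcal N^p=0$. The map $(g,x)\mapsto(1+(g-1,0))(1+(0,x-1))$ is an isomorphism $H_p\to1+\mathcal N$, since conjugating $(0,y)$ by $1+(h-1,0)$ gives $(0,h^{-1}yh)$. Let $f'(n,y)=f(y)$. As $\tilde N\subset R_f$, the mixed terms cancel and $f'([(n,y),(n',y')])=f([y,y'])$. Hence $\mathcal N_{f'}=\tilde N\oplus J_f$. So the orbit $\Omega'$ of $f'$ has size $q^{\dim J/J_f}=|\Omega|$; $1+\tilde N$ fixes $f'$, so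 $\Omega'=(1+J)f'$; and restriction to $0\oplus J$ maps $\Omega'$ onto $\Omega$, hence bijectively. By the character formula, the irreducible $\theta'$ attached to $\Omega'$ restricts to $\theta$ on $1+J$.

It remains to compare on the elements $(u,u^{-1})$, $u=\exp y$, $y\in J_f$. The elements $(y,0)$ and $(0,-y)$ commute (both products are $(0,-y^2)$), so $(u,u^{-1})$ corresponds to $\exp(y,0)\exp(0,-y)=\exp(y,-y)$. Moreover $(y,-y)(0,y')=(0,yy'-yy')=0$ and likewise $(0,y')(y,-y)=0$. So $1+J$ commutes with $(y,-y)$, and every element of $\Omega'=(1+J)f'$ takes the value $-f(y)$ at $(y,-y)$. By the character formula $\theta'(u,u^{-1})$ is the scalar $\psi(-f(y))=\lambda_f(u)^{-1}$. As $(u,x)=(u,u^{-1})(1,ux)$, $N_1$ is generated by $1+J$ and the $(u,u^{-1})$, so $\theta'|_{N_1}\cong\theta_1$.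

**Conclusion.** Let $\hat\theta$ be an extension of $\theta_1$ to $\Gamma$; it also extends $\theta$. By Gallagher's theorem $\mathrm{Irr}(\Gamma|\theta)=\{\hat\theta\otimes\tau:\tau\in\mathrm{Irr}(R_f^\times)\}$, bijectively. On $(u,u^{-1})\in\ker\pi$, $\hat\theta\otimes\tau$ acts as $\lambda_f(u)^{-1}\otimes\tau(u)$. So it factors through $\pi$ iff $\tau|_{1+J_f}$ is $\lambda_f$-isotypic, i.e. iff $\tau$ lies over $\lambda_f$. Thus $\mathrm{Irr}(R_f^\times(1+J)|\theta)\leftrightarrow\mathrm{Irr}(R_f^\times|\lambda_f)$. Now apply the Clifford correspondence and $\dim\theta=q^{\frac12\dim(J/J_f)}$. $\square$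

The next lemma says that $D_F$ obeys the same recursion.

**Lemma 6.2.** Let $F\in R^*$, $f=F|_J$, $F_1=F|_{R_f}$. Then $(R_f)_{F_1}=R_F+J_f$; it has the same quotient by its radical as $R_F$; and
$$D_F=[R^\times:R_f^\times(1+J)]\,q^{\frac12\dim(J/J_f)}\,D_{F_1}.$$

*Proof.* Take perpendiculars for the form $F([s,s'])$ on $R$, whose radical is $R_F$. Then $R_f=J^\perp$ and $R_f^\perp=J^{\perp\perp}=J+R_F$. So $(R_f)_{F_1}=R_f\cap(J+R_F)=R_F+J_f$, as $R_F\subset R_f$. Further, $J_f$ is a nilpotent ideal of $R_f$, and $R_F\to(R_f)_{F_1}/J_f$ is onto with nilpotent kernel $R_F\cap J_f$. This gives the second claim.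

Put $A=R_F$, $A'=(R_f)_{F_1}$, $c=\dim J$, $z=\dim J_f$, $y=\dim(J\cap R_F)$. Since $J\cap R_F=J_f\cap R_F$, $\dim A'-\dim A=z-y$; since $A,A'$ have the same semisimple quotient, $|A'^\times|/|A^\times|=q^{\dim A'-\dim A}$. Since $R_f=J^\perp$, $\dim R-\dim R_f=c-y$. Finally $[R_f^\times(1+J):R_f^\times]=q^{c-z}$. So the right side equals
$$[R^\times:R_f^\times]q^{-(c-z)}q^{\frac12(c-z)}[R_f^\times:A'^\times]q^{-\frac12(\dim R_f-\dim A')}=[R^\times:A^\times]\,q^{\dim A-\frac12\dim A'-\frac12(c-z)-\frac12\dim R_f}.$$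
This equals $D_F=[R^\times:A^\times]q^{-\frac12\dim R+\frac12\dim A}$ iff $\dim A-\dim A'-(c-z)+\dim R-\dim R_f=0$, i.e. $-(z-y)-(c-z)+(c-y)=0$, which is true. $\square$

**Proposition 6.3.** Let $p>2\dim R$, $I_0\subset J$ an ideal of $R$, $g\in I_0^*$ with $g([R,I_0])=0$, and $\rho\in\mathrm{Irr}(R^\times|\lambda_g)$. There are a semisimple subalgebra $S\cong\prod_jM_{\mu_j}(\mathbb F_{q^{\epsilon_j}})$ of $R$ and a multiset $\mathbf a$ of positive integers with $|\mathbf a|\le\sum\epsilon_j\mu_j$ and all $a\le\sum\epsilon_j\mu_j$, such that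
$$(\dim\rho)_{p'}=|R^\times|_{p'}\Big/\prod_{a\in\mathbf a}(q^a-1).$$
If the elements of $\mathbf a$ are distinct and never $a=2a'$ for $a,a'\in\mathbf a$, there is $F\in R^*$ with $F|_{I_0}=g$, $R_F/\operatorname{rad}R_F\cong\prod_{a\in\mathbf a}\mathbb F_{q^a}$ and $\dim\rho=D_F$.

*Remark.* The condition on $\mathbf a$ cannot be dropped. For $R=M_2(k)$ and $\rho$ of dimension $q$, (1) gives the hook lengths $1,2$ and $\mathbf a=\{1,2\}$. But $F$ with $R_F/\operatorname{rad}\cong\mathbb F_q\times\mathbb F_{q^2}$ does not exist: this algebra would embed in $R$ by Wedderburn–Malcev and act faithfully on $k^2$, while a faithful module over it has dimension $\ge3$.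

*Proof.* Induction on $\dim R$. **Start.** Let $\theta\in\mathrm{Irr}(1+J)$ lie under $\rho$, with orbit $\Omega\ni f$. As $\lambda_g$ is invariant, $\theta|_{1+I_0}$ is $\lambda_g$-isotypic, so by Proposition 5.1 $\sum_{f'\in\Omega}\psi(f'(y))=|\Omega|\psi(g(y))$ for $y\in I_0$. By the equality case of the triangle inequality $\psi(f'(y))=\psi(g(y))$ for all $f'\in\Omega$. Applying this to all $cy$, $c\in k$, we get $f'|_{I_0}=g$; in particular $f|_{I_0}=g$.

**Case $R_f\ne R$.** Let $\tau\in\mathrm{Irr}(R_f^\times|\lambda_f)$ correspond to $\rho$ by Proposition 6.1. Apply induction to $R_f$, the ideal $J_f\subset\operatorname{rad}R_f$, the functional $f|_{J_f}$ and $\tau$. As $[R^\times:R_f^\times(1+J)]$ is $|R^\times|/|R_f^\times|$ up to a power of $q$, the statement on $p'$-parts follows, with the same $S\subset R_f\subset R$ and $\mathbf a$. If moreover $F_1\in R_f^*$ is obtained, then $F_1=f$ on $J_f=R_f\cap J$. So there is $F\in R^*$ with $F|_{R_f}=F_1$, $F|_J=f$, hence $F|_{I_0}=g$. Lemma 6.2 gives $R_F/\operatorname{rad}\cong\prod\mathbb F_{q^a}$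 and $D_F=\dim\rho$.

**Case $R_f=R$.** Then $f([R,J])=0$, $\Omega=\{f\}$ and $\theta=\lambda_f$. By Wedderburn–Malcev $R=S\oplus J$ with a semisimple subalgebra $S$. The invariant character $\lambda_f$ extends to a character $\tilde\lambda_f$ of $R^\times=S^\times\ltimes(1+J)$, trivial on $S^\times$. So $\rho=\tilde\lambda_f\otimes\chi$ with $\chi\in\mathrm{Irr}(S^\times)$. Write $\chi$ by (1), with $Q=q^{\epsilon_j}$ in the $j$-th factor, and let $\mathbf a$ be the multiset of all $\epsilon_jd(\phi)h$. As $|R^\times|_{p'}=|S^\times|_{p'}=\prod_j\prod_{i\le\mu_j}(q^{\epsilon_ji}-1)$, the formula for $(\dim\rho)_{p'}$ is clear. For fixed $j$ there are $\sum_\phi|\lambda(\phi)|\le\mu_j$ hooks, and $d(\phi)h\le\mu_j$; this gives the bounds.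

Now suppose the elements of $\mathbf a$ are distinct and never $a=2a'$. A partition of size $\ge2$ either has two corners, and then the hook length $1$ occurs twice, or is a rectangle, and then it has hook lengths $1$ and $2$. Both are excluded. So all nonempty partitions have size $1$, hence $\dim\chi=|S^\times|_{p'}/\prod_a(q^a-1)$, $\mathbf a=\{\epsilon_jd(\phi)\}$, and for fixed $j$ the $d(\phi)$ are distinct with sum $\mu_j$. Choose $x\in S$ whose $j$-th component is block diagonal, the blocks being companion matrices of irreducible polynomials over $\mathbb F_{q^{\epsilon_j}}$ of the degrees $d(\phi)$. These polynomials are pairwise coprime, so the centralizer of $x$ in $S$ is $\mathfrak t\cong\prod_{a\in\mathbf a}\mathbb F_{q^a}$. Put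
$$F(s+y)=\mathrm{Tr}(xs)+f(y)\qquad(s\in S,\ y\in J),$$
$\mathrm{Tr}$ being the matrix traces followed by the traces to $k$; the form $\mathrm{Tr}(ss')$ is nondegenerate. Since $f([R,J])=0$, $F([s+y,s'+y'])=\mathrm{Tr}([x,s]s')$, so $R_F=\mathfrak t\oplus J$ and $R_F/\operatorname{rad}\cong\mathfrak t$. Also $F|_{I_0}=g$. Finally $\frac12(\dim S-\dim\mathfrak t)=\frac12\sum_j\epsilon_j(\mu_j^2-\mu_j)$ and $|S^\times|_p=q^{\frac12\sum_j\epsilon_j\mu_j(\mu_j-1)}$, so
$$D_F=\frac{|S^\times|}{|\mathfrak t^\times|}q^{-\frac12(\dim S-\dim\mathfrak t)}=\frac{|S^\times|_{p'}}{|\mathfrak t^\times|}=\dim\chi=\dim\rho.\qquad\square$$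

**The bounds for $R=M_n(o_r)$.** Here $J=tR$. A semisimple subalgebra $S\cong\prod M_{\mu_j}(\mathbb F_{q^{\epsilon_j}})$ meets the nilpotent ideal $tR$ in $0$, so it embeds in $M_n(k)$. It contains the product $\prod\mathbb F_{q^{\epsilon_j}}^{\mu_j}$ of fields, which acts faithfully on $k^n$; so each of these fields occurs in $k^n$, and $\sum\epsilon_j\mu_j\le n$.

## 7. Star objects and their homomorphisms

Now we build modules whose homomorphisms encode linear algebra.

**Definition (objects).** An *object* over a field $k'$, $k\subset k'\subset\bar k$, is a free $k'[t]/t^r$-module $M$ of finite rank with an endomorphism $x$. $h(M,M')$ denotes the dimension of $\mathrm{Hom}_{\bar k[t,x]}$ after extension of scalars to $\bar k$. *Example.* $M_X$ for $X\in M_n(o_r)$, with $h(M_X,M_X)=\dim C(X)$.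

Fix $r\ge3$ and $b=(b_i)_{i\in I}$, $b_i\in k[t]$, with $v(b_i-b_{i'})=1$ for $i\ne i'$, where $v$ is the $t$-adic valuation. Assume $p>m=|I|$.

**Definition (connected subspaces).** Let $T\subset I$ be nonempty and $U\subset k'^T$. $U$ has *full support* if every coordinate is nonzero on $U$. For $S\subset T$ let $U(S)=\{u\in U:\operatorname{supp}u\subset S\}$, and let $\pi_S$ be the projection to the coordinates in $S$. $U$ is *connected* if it has full support and $U\otimes\bar k\ne(U\otimes\bar k)(S)\oplus(U\otimes\bar k)(T\setminus S)$ for every proper nonempty $S\subset T$. Let $1_A\in k^A$ be the all-ones vector, $\mathbf e_i$ the coordinate vectors, and $\perp$ the perpendicular for the standard form.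

*Example.* $k1_T$ is connected. $1_T^\perp\subset k^T$ with $|T|=3$ is connected, since a decomposition would put some $\mathbf e_i$ into it. $k^T$ is not connected if $|T|\ge2$.

Some simple facts. $U^\perp$ has full support iff no $\mathbf e_i$ lies in $U$. A decomposition of $U$ along $S,T\setminus S$ induces one of $U^\perp$ and conversely; so if $U$ and $U^\perp$ both have full support, one is connected iff the other is. If $U$ is connected and $|T|\ge2$, no $\mathbf e_i$ lies in $U$ (else $U=U(\{i\})\oplus U(T\setminus\{i\})$).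

**Definition (star objects).** For $U\subset k'^T$ of full support and $\gamma\in k'$, the *star object* $N(T,U,\gamma)$ is $L_U/t^rL_U$ with
$$L_U=\{y\in k'[[t]]^T:\ y\bmod t\in U\},\qquad x=\mathrm{diag}(b_i+t^{r-1}\gamma).$$
The $b_i$ agree mod $t$ and $tk'[[t]]^T\subset L_U$, so $x$ preserves $L_U$. The rank is $|T|$.

*Example.* $T=\{1,2\}$, $b_1=0$, $b_2=t$, $U=k1_T$, $\gamma=0$. A basis of $L_U$ is $(1,1),(0,t)$, and $x$ maps $(1,1)\mapsto(0,t)$, $(0,t)\mapsto t(0,t)$. So $x$ is the companion matrix of $X(X-t)$, and $\mathrm{End}(N)=o_r[x]$ has dimension $2r$.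

If $U$ is not connected, $L_U$ splits over $\bar k$ and the star object is decomposable over $\bar k$.

**Definition.** For full-support $U\subset\bar k^T$, $U'\subset\bar k^{T'}$ and $Z=T\cap T'$ let
$$\mathfrak h(U,U')=\{d\in\bar k^Z:\ dU\subset U'\}$$
(coordinatewise action, zero outside $Z$). *Example.* For $U=\bar k1_T$ and $T\subset T'$, $\mathfrak h(\bar k1_T,U')=U'(T)$. If $U$ is connected, $\mathfrak h(U,U)=\bar k\cdot1$: for $d\in\mathfrak h(U,U)$, $U$ is the sum of its intersections with the coordinate subspaces belonging to the level sets of $d$, so there is only one level set.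

**The lattice of homomorphisms.** Let $O=\bar k[[t]]$, $K=\bar k((t))$, and let $N=N(T,U,\gamma)$, $N'=N(T',U',\gamma')$ be star objects over $\bar k$. Put $H=\mathrm{Hom}_O(L_U,L_{U'})\subset\mathrm{Mat}_{T'\times T}(K)$ and $\delta F=x'F-Fx$. Entrywise, $\delta$ multiplies $F_{ji}$ ($i\ne j$) by $t\cdot$unit, and $F_{ii}$ ($i\in Z$) by $t^{r-1}(\gamma'-\gamma)$. Since the modules are free, $\mathrm{Hom}(N,N')=\ker(\delta\,|\,H/t^rH)$. Since $tO^T\subset L_U$, $H\subset t^{-1}\mathrm{Mat}(O)$. Expand $F=t^{-1}F_{-1}+F_0+\cdots$ and $y=y_0+ty_1+\cdots\in L_U$ with $y_0\in U$, $y_1$ arbitrary. Then $Fy=t^{-1}F_{-1}y_0+(F_0y_0+F_{-1}y_1)+\cdots$, so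
$$H=\{F:\ F_{-1}\in U'\otimes U^\perp,\ F_0U\subset U',\ F_s\text{ arbitrary }(s\ge1)\}.\tag{3}$$
In particular $t\,\mathrm{Mat}(O)\subset H\subset t^{-1}\mathrm{Mat}(O)$.

Let $F_\Delta=(F_{ii})_{i\in Z}$ be the $Z$-diagonal part, $D=\{F_\Delta:F\in H\}$, and $A=H\cap K^Z$, the diagonal matrices in $H$. Then
$$A=\mathfrak h(U,U')+tO^Z,\qquad D=t^{-1}E+O^Z,\quad E=\mathrm{span}\{(u'_i\lambda_i)_{i\in Z}:u'\in U',\lambda\in U^\perp\}=\mathfrak h(U',U)^\perp.\tag{4}$$
For $A$: $d_{-1}U=0$ forces $d_{-1}=0$ by full support, and $d_0\in\mathfrak h(U,U')$. For $D$: the degree $-1$ part runs over $E$. In degree $0$, $F_0=u'\otimes\mathbf e_i^*$ is allowed for all $u'\in U'$, and $U'$ has full support, so all of $\bar k^Z$ occurs. Finally $d\perp E$ iff $dU'\subset U^{\perp\perp}=U$. The same formulas hold over any $k'$ over which $U,U'$ are defined.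

**Lemma 7.1.** With $\mathfrak h=\mathfrak h(U,U')$, $\mathfrak h'=\mathfrak h(U',U)$, $z=|Z|$:
$$h(N,N')=(r-3)z+|T||T'|+\kappa(N,N'),\qquad\kappa(N,N')=\dim\mathfrak h'+\begin{cases}\dim\mathfrak h&\gamma=\gamma',\\\dim(\mathfrak h\cap\mathfrak h'^\perp)&\gamma\neq\gamma'.\end{cases}$$

*Example.* For $T=T'=\{1,2\}$, $\gamma=\gamma'$ and $U=U'=\bar k1_T$ this gives $2(r-3)+4+2=2r$, as above. For $U=U'=\bar k^2$ it gives $2(r-3)+4+4=2r+2$; indeed $\mathrm{diag}(0,t)$ over $\bar k[t]/t^r$ has a centralizer of dimension $2r+1+1$.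

*Proof.* **Replace the kernel by a cokernel.** The kernel and cokernel of an endomorphism of $H/t^rH$ have the same dimension, so $h(N,N')=\dim H/\mathcal B$ with $\mathcal B=\delta H+t^rH$. For $G\in H$, let $F'$ have zero $Z$-diagonal and other entries $F'_{ji}=t^rG_{ji}/(x'_j-x_i)$. These lie in $t^{r-2}O$, so $F'\in t\,\mathrm{Mat}(O)\subset H$, and $\delta F'=t^rG-t^rG_\Delta$. So $\mathcal B=\delta H+t^rD$ (with $D$ as diagonal matrices).

**Counting with lattices.** For a lattice $\Lambda$ in $K^c$ put $\chi(\Lambda)=sc-\dim\Lambda/t^sO^c$ for large $s$; this does not depend on $s$. For $\Lambda'\subset\Lambda$, $\dim\Lambda/\Lambda'=\chi(\Lambda')-\chi(\Lambda)$. If the coordinates are split into two blocks $1,2$, the exact sequence $0\to\Lambda\cap K^{(2)}\to\Lambda\to\mathrm{pr}_1\Lambda\to0$, taken modulo the same sequence for $t^sO^c$, gives $\chi(\Lambda)=\chi(\mathrm{pr}_1\Lambda)+\chi(\Lambda\cap K^{(2)})$. We split the matrix entries into $K^Z$ and the rest, $K^{\rm off}$, with $|{\rm off}|=|T||T'|-z$. Let $H_0=H\cap K^{\rm off}$;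 so $\chi(H)=\chi(D)+\chi(H_0)$. Write $[\Lambda:\Lambda']$ for $\dim\Lambda/\Lambda'$.

**Case $\gamma\ne\gamma'$.** Then $\mathrm{pr}_\Delta\mathcal B=t^{r-1}D$. An element $\delta F+t^rd$ ($d\in D$) is off-diagonal iff $t^{r-1}(\gamma'-\gamma)F_\Delta=-t^rd$, so $\mathcal B\cap K^{\rm off}=\{(\delta F)_{\rm off}:F\in\mathcal F\}$ with $\mathcal F=\{F\in H:F_\Delta\in tD\}$. As $\delta$ multiplies off-diagonal entries by $t\cdot$unit, this has $\chi=|{\rm off}|+\chi(P)$, $P=\mathrm{pr}_{\rm off}\mathcal F$. The map $\mathcal F\to tD$ is onto with kernel $H_0$, and $\mathcal F\to P$ has kernel $A\cap tD$. So $P/H_0\cong\mathcal F/(H_0+(A\cap tD))\cong tD/(A\cap tD)$, and $\chi(P)=\chi(H_0)-[tD:A\cap tD]$. Hence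
$$h(N,N')=\chi(\mathcal B)-\chi(H)=(r-1)z+|{\rm off}|-[tD:A\cap tD].$$
By (4), $tD=E+tO^Z$ and $A\cap tD=(\mathfrak h\cap E)+tO^Z$. So $[tD:A\cap tD]=\dim E-\dim(\mathfrak h\cap E)=z-\dim\mathfrak h'-\dim(\mathfrak h\cap\mathfrak h'^\perp)$, and the formula follows.

**Case $\gamma=\gamma'$.** Now $\delta F$ has zero $Z$-diagonal. So $\mathrm{pr}_\Delta\mathcal B=t^rD$, $\mathcal B\cap K^{\rm off}=\delta H$, $\chi(\delta H)=|{\rm off}|+\chi(\mathrm{pr}_{\rm off}H)$, and $\mathrm{pr}_{\rm off}H/H_0\cong H/(H_0+A)\cong D/A$. Hence $h(N,N')=rz+|{\rm off}|-[D:A]$, and by (4) $[D:A]=(z-\dim\mathfrak h')+(z-\dim\mathfrak h)$. $\square$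

**Lemma 7.2.** Let $N=N(T,U,\gamma)$, $N'=N(T',U',\gamma')$.

(a) Every homomorphism $N\to N'$ is represented by some $F\in d_0+t\,\mathrm{Mat}$ (integral matrices) with a well-defined $d_0\in\mathfrak h(U,U')$; $F\mapsto d_0$ is linear and multiplicative.

(b) If $U$ is connected, $\mathrm{End}(N)$ is local with residue field the base field.

(c) $N\cong N'$ over $\bar k$ implies $T=T'$ and $U'=d_0U$ with $d_0\in(\bar k^\times)^T$; if moreover $U$ is connected, also $\gamma=\gamma'$. Conversely, these conditions ($T=T'$, $U'=d_0U$, $\gamma=\gamma'$) imply $N\cong N'$ over $\bar k$.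

*Proof.* (a) $\delta F\in t^rH\subset t^{r-1}\mathrm{Mat}(O)$ gives $F_{ji}\in t^{r-2}O\subset tO$ off the $Z$-diagonal. So the off-diagonal part lies in $t\,\mathrm{Mat}(O)\subset H$, the diagonal part lies in $A$, and (4) gives $d_0$. It is well defined since $t^rH\subset t^{r-1}\mathrm{Mat}(O)\subset t\,\mathrm{Mat}(O)$. The same argument works over $k'$.

(b) By connectedness $d_0$ is a scalar. If $F\in t\,\mathrm{Mat}(O)$, then $F^s\in t^s\mathrm{Mat}(O)\subset t^{s-1}H$; so the kernel of $F\mapsto d_0$ is a nil ideal, with quotient the base field.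

(c) Apply (a) to an isomorphism and its inverse, with $d_0$ and $d_0'$. Then $d_0'd_0=1$ on $T$ and $d_0d_0'=1$ on $T'$. So $T=T'$, $d_0$ is invertible, and $d_0U\subset U'$, $d_0^{-1}U'\subset U$ give $d_0U=U'$. Let $U$ be connected and suppose $\gamma\ne\gamma'$. Then $\mathfrak h(U,U')=d_0\mathfrak h(U,U)=\bar kd_0$ and $\mathfrak h(U',U)=\bar kd_0^{-1}$; these pair to $|T|\ne0$ in $k$ (as $p>m$). So $\kappa(N,N')=1$ by Lemma 7.1, whereas $\kappa(N,N)=2$. This contradicts $h(N,N')=h(N,N)$. Conversely, multiplication by $d_0$ maps $L_U$ onto $L_{d_0U}$ and commutes with $x$. $\square$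

## 8. Recognizing star objects by kernel dimensions

In the non-existence part of Theorem A we shall know only Hom dimensions. This section says that a few of them force an object to be a star object. We use a comparison of two sequences attached to a matrix.

**Lemma 8.1 (Hodge–Newton).** Let $Y\in M_w(O)$ with $\det Y\neq0$, with Smith exponents $e_1\le\dots\le e_w$ (so $Y$ is equivalent over $O$ to $\mathrm{diag}(t^{e_l})$), and let $s_1\le\dots\le s_w$ be the valuations of its eigenvalues in an algebraic closure of $K$. Then $e_1+\dots+e_l\le s_1+\dots+s_l$ for all $l$, with equality for $l=w$.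

*Example.* $Y=\begin{pmatrix}0&t^2\\1&0\end{pmatrix}$ has eigenvalues $\pm t$, so $s=(1,1)$, while $e=(0,2)$.

*Proof.* The $l$-th elementary symmetric function of the eigenvalues is a sum of $l\times l$ minors of $Y$, hence has valuation $\ge e_1+\dots+e_l$. If $s_l<s_{l+1}$ or $l=w$, it has a unique term of least valuation, so its valuation is exactly $s_1+\dots+s_l$. This proves the claim at these break points and at $l=0$. Between consecutive break points $l\mapsto s_1+\dots+s_l$ is affine and $l\mapsto e_1+\dots+e_l$ is convex, so the inequality persists. For $l=w$ both sides are $v(\det Y)$. $\square$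

**Lemma 8.2.** Let $k'/k$ be finite and $N$ an absolutely indecomposable object over $k'$ of rank $w$, $2\le w\le m$, and let $r\ge\max(4,w+1)$. Let $a_i=b_i+t^{r-1}\gamma_i$ ($i\in I$, $\gamma_i\in\bar k$). Suppose that for some $T\subset I$ with $|T|=w$ the number
$$w_i:=\dim\ker(x-a_i\,|\,N\otimes\bar k)$$
equals $w+r-2$ for $i\in T$ and $w$ for $i\in I\setminus T$. Then $N\cong N(T,U,\gamma)$ over $k'$ with $U\subset k'^T$ connected and $\gamma\in k'$.

*Example.* For $N=N(\{1,2\},k1,0)$ as in Section 7 and $a_1=b_1=0$, the matrix of $x$ has a unit entry and determinant $0$; so the kernel on $(\bar k[t]/t^r)^2$ has dimension $r=w+r-2$.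

*Proof.* **Set-up.** Lift $x$ to $\hat X\in M_w(k'[[t]])$, with eigenvalues $\xi_1,\dots,\xi_w$, integral over $O$. Change the $a_i$ by multiples of $t^r$ so that they are not eigenvalues; this does not change $w_i$. If $e_1\le\dots\le e_w$ are the Smith exponents over $O$ of $Y=\hat X-a_i$, then $w_i=\sum_l\min(e_l,r)$.

**Locating the eigenvalues.** Let $n_i=\#\{l:v(\xi_l-a_i)>1\}$. As $v(a_i-a_{i'})=1$ for $i\neq i'$, these balls are disjoint, so $\sum_in_i\le w$. For $Y=\hat X-a_i$ the $w-n_i$ smallest $s_l$ are $\le1$. By Lemma 8.1 the $w-n_i$ smallest exponents have sum $\le w-n_i$, and therefore $w_i\le w-n_i+rn_i$. Since $w_i=w+r-2>w$ for $i\in T$, $n_i\ge1$ for these $w$ indices. So $n_i=1$ for $i\in T$ and $n_i=0$ otherwise: $\hat X$ has $w$ distinct eigenvalues $\xi_i$ ($i\in T$), $\xi_i$ in the ball of $a_i$.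

**The eigenvalues are rational.** The $\xi_i$ are simple roots of the characteristic polynomial over $k'((t))$, hence separable over $k'((t))$. As $r-1\ge2$, the ball of $a_i$ is $\{\xi:v(\xi-b_i)>1\}$ with $b_i\in k[t]$, so it is stable under the absolute Galois group of $k'((t))$. It contains exactly one eigenvalue. So $\xi_i\in k'((t))$, hence $\xi_i\in k'[[t]]$, $v(\xi_i-b_i)\ge2$, and $v(\xi_i-\xi_l)=1$ for $i\ne l$. In suitably scaled eigencoordinates $k'[[t]]^w$ becomes a lattice $L\subset k'[[t]]^T$ with all coordinate projections equal to $k'[[t]]$, and $\hat X=\mathrm{diag}(\xi_i)$. Extend scalars to $O$ (keeping the notation $L$) and write $L\cap K\mathbf e_i=t^{c_i}O\mathbf e_i$. Applying $\prod_{l\ne i}(\hat X-\xi_l)$ to $y\in L$ with $y_i=1$ gives $t^{w-1}\cdot$unit$\cdot\mathbf e_i$. So $c_i\le w-1$ and $t^{w-1}O^T\subset L$.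

**The lattice is of the form $L_U$.** Let $i\in T$ and $s=v(\xi_i-a_i)<\infty$. The other eigenvalues of $Y=\hat X-a_i$ have valuation $1$, so $\sum_le_l=v(\det Y)=s+w-1$. From $w+r-2=w_i\le\sum e_l$ we get $s\ge r-1\ge w$. In particular $s>1$, so by Lemma 8.1 $e_1+\dots+e_{w-1}\le w-1$, hence $e_w\ge s\ge w$. Now $t^{e_w}Y^{-1}L\subset L$; apply this to $y\in L$ with $y_i=1$. The coordinates $\neq i$ of $t^{e_w}Y^{-1}y$ lie in $t^{e_w-1}O\subset t^{w-1}O$, so their contribution lies in $L$. Hence $t^{e_w}(\xi_i-a_i)^{-1}\mathbf e_i\in L$, that is, $e_w\ge s+c_i$. So $\sum_{l<w}e_l\le w-1-c_i$, and $w+r-2=w_i\le w-1-c_i+r$ gives $c_i\le1$.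

So, over $k'$ again, $tk'[[t]]^T\subset L\subset k'[[t]]^T$, i.e. $L=L_U$ with $U=L/tk'[[t]]^T$ of full support. $U$ is connected, since otherwise $N$ would decompose over $\bar k$. Also $s\ge r-1$ gives $\xi_i\equiv b_i\bmod t^{r-1}$.

**Straightening the top coefficient.** Write $\xi_i=b_i+t^{r-1}\gamma^{(i)}+O(t^r)$, $\gamma=\frac1w\sum_{i\in T}\gamma^{(i)}\in k'$ (possible as $p>m\ge w$), and $\xi_i'=b_i+t^{r-1}\gamma$. For $H=\mathrm{End}(L_U)$ over $k'$, (4) gives $D=t^{-1}E+k'[[t]]^T$ with $E=\mathfrak h(U,U)^\perp=1^\perp$. Since $\sum_i(\gamma-\gamma^{(i)})=0$, there is $B\in H$ with diagonal entries $t^{-r}(\xi'_i-\xi_i)$. Put $F_{ii}=1$ and $F_{ji}=t^rB_{ji}/(\xi_j'-\xi_i)\in t^{r-2}k'[[t]]$ for $j\ne i$. Then $F\in1+t\,\mathrm{Mat}$, so $F$ and $F^{-1}$ preserve $L_U$, and $\mathrm{diag}(\xi')F-F\,\mathrm{diag}(\xi)=t^rB\in t^rH$. So $F$ induces $N\cong N(T,U,\gamma)$. $\square$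

## 9. Generic primes and the number $d_0$

Let $(I,\mathcal L)$ satisfy (H1), (H2) and $r\ge m+1$ $(\ge6)$. The types of indecomposables will be indexed by
$$\mathcal J=I\sqcup I',\qquad I'=\tbinom I2\sqcup\tbinom I3\sqcup\{P\},$$
with $T_i=\{i\}$ for $i\in I$, $T_A=A$ for pairs and triples $A$, and $T_P=I$. As $m\ge5$, all $T_j$ are distinct. The object of type $P$ will carry the configuration; triples test collinearity, pairs test that points are distinct, and the singletons supply the $a_i$ for Lemma 8.2.

**Lemma 9.1.** For all $s,B,Y$ there are distinct primes $e_1,\dots,e_s>Y$ in an interval $[E,2E]$ with $E>Y$ such that $Q(e_1,\dots,e_s)\neq0$ for every nonzero $Q\in\mathbb Z[x_1,\dots,x_s]$ of degree $\le2$ with coefficients of absolute value $\le B$.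

*Proof.* We may take $B\ge1$; then distinctness is covered by $Q=x_a-x_b$. Let $\Pi$ be the number of primes in $[E,2E]$. By Schwartz–Zippel each such $Q$ has at most $2\Pi^{s-1}$ zeros among the $\Pi^s$ tuples of primes in $[E,2E]$. The number of such $Q$ depends only on $s,B$, and $\Pi\to\infty$ as $E\to\infty$. $\square$

**The primes.** Choose $(e_j)_{j\in I'}$, odd, in $[E_2,2E_2]$ by Lemma 9.1 for the bound $B_2=2rm^2+2m|I'|$. Put $n_2=\sum_{j\in I'}e_j|T_j|$. Then choose $(e_i)_{i\in I}$, odd, in $[E_1,2E_1]$ with $E_1>n_2+2E_2$, by Lemma 9.1 for the bound $B_1=4rn_2^2$. All $e_j$ ($j\in\mathcal J$) are distinct odd primes. Put $n=\sum_{j\in\mathcal J}e_j|T_j|$; it can be made arbitrarily large.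

**The reference numbers.** Put $\kappa_{jj'}=2$ for $\{j,j'\}$ of the following types, and $\kappa_{jj'}=0$ for all other $j\neq j'$:

* $\{i,j\}$ with $i\in I$, $j\in I'$, $i\in T_j$;
* (pair, triple) with the pair contained in the triple;
* (triple $A$, $P$) with $A\in\mathcal L$.

Let $g^0_{jj'}=2(r-3)|T_j\cap T_{j'}|+2|T_j||T_{j'}|+\kappa_{jj'}$, $\beta_j=(r-3)|T_j|+|T_j|^2$, and
$$d_0=\sum_j\big(e_j^2(\beta_j+1)+e_j\big)+\sum_{j<j'}e_je_{j'}g^0_{jj'},\qquad\varepsilon=\tfrac12\big((r-1)n^2-n-d_0\big)+\sum_je_j.\tag{5}$$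
This defines $D(x)$. The number $d_0$ is what $\dim C(X)$ will be for the matrix built from a realization, and $\varepsilon$ is the corresponding exponent in (2).

**$\varepsilon$ is a nonnegative integer.** Modulo 2: the $g^0$ are even and the $e_j$ odd, so $d_0\equiv\sum_j\beta_j\equiv r\sum_j|T_j|\equiv rn\equiv rn^2$, and $(r-1)n^2-n-d_0\equiv-(n^2+n)\equiv0$. Next, $g^0_{jj'}\le2(r-1)|T_j||T_{j'}|$, because $|T_j\cap T_{j'}|\le|T_j||T_{j'}|$ and $\kappa_{jj'}\le2$. Also
$$(r-1)|T_j|^2-(\beta_j+1)=(r-3)|T_j|(|T_j|-1)+|T_j|^2-1\ge|T_j|-1.$$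
Hence, as $(\sum_je_j|T_j|)^2=n^2$ and $e_j^2\ge e_j$,
$$d_0\le(r-1)n^2-\sum_je_j(|T_j|-1)+\sum_je_j=(r-1)n^2-n+2\sum_je_j,\tag{6}$$
i.e. $\varepsilon\ge0$. As the $e_j$ are distinct and $\le n$, $D\in\mathbb Z[x]$.

**The bound $p_0$.** Let $p_0\ge2rn^2$ be such that for $q>p_0$ the values at $q$ of the finitely many polynomials $\prod_{a\in\mathbf a}(x^a-1)$, $|\mathbf a|\le n$, all $a\le n$, are distinct for distinct multisets $\mathbf a$. This is possible, since distinct multisets give distinct polynomials: compare multiplicities of cyclotomic factors, largest $a$ first. From now on $q$ is a power of a prime $p>p_0$. Then $p>2\dim R$ for $R=M_n(o_r)$, and $p>m$.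

One more abbreviation. For star objects $N_j,N_{j'}$ with subspaces $U_j,U_{j'}$ and *different* $\gamma$'s, Lemma 7.1 gives for $\kappa(N_j,N_{j'})+\kappa(N_{j'},N_j)$ the value
$$\dim\mathfrak h+\dim\mathfrak h'+\dim(\mathfrak h\cap\mathfrak h'^\perp)+\dim(\mathfrak h'\cap\mathfrak h^\perp),\qquad\mathfrak h=\mathfrak h(U_j,U_{j'}),\ \mathfrak h'=\mathfrak h(U_{j'},U_j),\tag{7}$$
which equals $2\dim\mathfrak h$ if $\mathfrak h'=0$.

## 10. From a realization over $\mathbb F_q$ to a representation of dimension $D(q)$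

Let $C\subset k^I$ be a realization. Put $U_P=C^\perp$, $U_A=k1_A$ for pairs and triples $A$, $U_i=k$ for $i\in I$, and $b_i=t\alpha_i$ with distinct $\alpha_i\in k$ (there are enough since $p>m$).

**Step 1: the subspaces are connected.** The lines $k1_A$ and $U_i=k$ are. $C$ has full support, as $p_i\ne0$. If $C\otimes\bar k$ decomposed along $S,S^c$ nontrivially, the ranks of $\{p_i\}_S$ and $\{p_i\}_{S^c}$ would be positive with sum $3$. One is $1$, so that set is a single index, and the $m-1$ other points are collinear; this contradicts (H1) for two of them. So $C$ is connected. Next, *no nonzero $c\in C\otimes\bar k$ has support of size $\le2$*: otherwise at least $m-2\ge3$ of the points $p_l$ would lie on the line $c=0$, and two of them would span a line missing at most $2$ points, contradicting (H1). So no $\mathbf e_i$ lies in $C$, $C^\perp$ has full support, and it is connected since $C$ is.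

**Step 2: the sums (7) are the reference numbers.** Let $N_j=N(T_j,U_j,\gamma_j)$ with pairwise distinct $\gamma_j\in\bar k$. We show that (7) equals $\kappa_{jj'}$ for $j\ne j'$.

* If $T_j\cap T_{j'}=\emptyset$, it is $0$. If $i\in I$, $j\in I'$, $i\in T_j$: $\mathfrak h(U_j,k)=\bar k$, and $\mathfrak h(k,U_j)=0$ as $\mathbf e_i\notin U_j$. So (7) is $2$.
* $A\ne A'$ pairs or triples: $d1_A\in\bar k1_{A'}$ with $d\ne0$ supported on $A\cap A'$ requires $A'\subset A$, and then $\mathfrak h(U_A,U_{A'})$ has dimension $1$. So (7) is $2$ if one contains the other, else $0$.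
* $A$ a pair or triple, and $P$: $\mathfrak h(k1_A,U_P)\cong C^\perp(A)$ (over $\bar k$), the space of linear relations among the $p_i$, $i\in A$. It has dimension $1$ if $A\in\mathcal L$ and $0$ otherwise. A nonzero $d\in\mathfrak h(U_P,k1_A)$ would satisfy $d_iu_i=d_ju_j$ for $u\in U_P$, $i,j\in A$, and so give a nonzero vector $d_i\mathbf e_i-d_j\mathbf e_j$ of $U_P^\perp=C$ (over $\bar k$) with support of size $\le2$. By Step 1 this space is $0$. So (7) is $2[A\in\mathcal L]$.

Also $\kappa(N(T_j,U_j,\gamma),N(T_j,U_j,\gamma'))$ is $1$ if $\gamma\ne\gamma'$ and $2$ if $\gamma=\gamma'$: here $\mathfrak h=\mathfrak h'=\bar k1$, and $\langle1,1\rangle=|T_j|\ne0$ in $k$.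

**Step 3: the matrix $X$ and $D_{F_X}=D(q)$.** Let $X_j$ be the matrix of $x$ on $N(T_j,U_j,0)$, $c_j\in M_{e_j}(k)$ with irreducible characteristic polynomial, and
$$X=X_0+t^{r-1}\tilde c\in M_n(o_r),\qquad X_0=\bigoplus_jX_j\otimes1_{e_j},\quad\tilde c=\bigoplus_j1\otimes c_j.$$
Over $\bar k$, $M_X=\bigoplus_j\bigoplus_\sigma N(T_j,U_j,\gamma_j^\sigma)$, where the $\gamma_j^\sigma$ are the eigenvalues of $c_j$, generators of $\mathbb F_{q^{e_j}}$. They are all distinct, since the $e_j$ are distinct primes. By Lemma 7.2 the summands are pairwise nonisomorphic with local endomorphism rings with residue field $\bar k$. Hence $C(X)/\operatorname{rad}$ is commutative separable of dimension $\sum e_j$. The reduced subalgebra $\prod k[c_j]$ of $C(X)$ has this dimension and meets the radical in $0$. So $C(X)/\operatorname{rad}\cong\prod_j\mathbb F_{q^{e_j}}$. By Lemma 7.1 and Step 2,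
$$\dim C(X)=\sum_je_j\big(e_j\beta_j+2+(e_j-1)\big)+\sum_{j<j'}e_je_{j'}g^0_{jj'}=d_0.$$
Hence $D_{F_X}=D(q)$ by (2) and (5). As Section 3 showed, this does not yet give a representation; we construct one by going down twice and up twice.

**Step 4: two descents.** Let $F=F_X$, $R=M_n(o_r)$, $J=tR$, $f=F|_J$. Then $F([s,ty])=F_{[X,s]}(ty)$ shows
$$R_1:=R_f=\{s:[X,s]\in t^{r-1}R\}=\{s:[X_0,s]\in t^{r-1}R\}.$$
$t^{r-1}R$ is a nilpotent ideal of $R_1$, and $R_1/t^{r-1}R=\mathrm{End}\big(\bigoplus_j\bar N_j\otimes k^{e_j}\big)$ with $\bar N_j=L_{U_j}/t^{r-1}L_{U_j}$, $x=\mathrm{diag}(b_i)$. These are star objects for $r-1\ge3$ in place of $r$. By Lemma 7.2 they have local endomorphism rings with residue field $k$ and are pairwise nonisomorphic, as the $T_j$ are distinct. So $R_1=S_0\oplus J_1$ with $S_0=\prod_j1\otimes M_{e_j}(k)$ and $J_1=\operatorname{rad}R_1$.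

Let $f_1=F|_{J_1}$. For $s\in S_0$, $y\in J_1$ we have $F_{X_0}([s,y])=F_{[X_0,s]}(y)=0$, and $F_{t^{r-1}\tilde c}([s,y])=\operatorname{tr}\big((\tilde csy-\tilde cys)\bmod t\big)=0$: since $\tilde c\in S_0$, both $\tilde csy$ and $\tilde cys$ lie in $J_1$, so they are nilpotent. So $S_0\subset R_2:=(R_1)_{f_1}$, and $R_2=S_0\oplus J_2$ with $J_2=J_1\cap R_2=\operatorname{rad}R_2$. The functional $f_2=F|_{J_2}$ satisfies $f_2([R_2,J_2])=0$.

**Step 5: a representation of $R_2^\times$.** On $S_0$, $F(1\otimes s_j)=\operatorname{tr}(x_js_j)$ with $x_j=|T_j|c_j+$scalar (the scalar is the $t^{r-1}$-coefficient of $\operatorname{tr}X_j$). As $|T_j|\ne0$ in $k$, the centralizer of $x_j$ in $M_{e_j}(k)$ is $k[c_j]$. So $(R_2)_{F|_{R_2}}=\prod k[c_j]\oplus J_2$, and as in the last case of Proposition 6.3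
$$D_{F|_{R_2}}=\prod_j\frac{|\mathrm{GL}_{e_j}(q)|_{p'}}{q^{e_j}-1}=\prod_j\prod_{i<e_j}(q^i-1).$$
This is the degree of $\rho_2=\tilde\lambda_{f_2}\otimes\chi$, where $\tilde\lambda_{f_2}$ is the extension of $\lambda_{f_2}$ to $R_2^\times=S_0^\times\ltimes(1+J_2)$ trivial on $S_0^\times$, and $\chi$ is a product of cuspidal characters of the $\mathrm{GL}_{e_j}(q)$.

**Step 6: two ascents.** The representation $\rho_2$ lies over $\lambda_{f_2}$, which is the character $\lambda_{f_1}$ of $1+(J_1\cap R_2)$ in Proposition 6.1 for $R_1$. So it gives $\rho_1\in\mathrm{Irr}(R_1^\times|\theta_1)$, with $\theta_1$ attached to the orbit of $f_1$, and by Lemma 6.2 for $R_1$, $\dim\rho_1=D_{F|_{R_1}}$. The ideal $J_f=J\cap R_1$ of $R_1$ is nilpotent, so contained in $J_1$; $f_1=f$ on it, and $f([R_1,J_f])=0$. Hence every element of the orbit of $f_1$ restricts to $f$ on $J_f$. By Proposition 5.1 $\theta_1$ is $\lambda_f$-isotypic on $1+J_f$, and so $\rho_1\in\mathrm{Irr}(R_1^\times|\lambda_f)$. Now Proposition 6.1 for $R$ gives $\rho\in\mathrm{Irr}(R^\times)$,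 and by Lemma 6.2 for $R$, $\dim\rho=D_F=D(q)$. This proves one half of Theorem A. $\square$

## 11. From a representation of dimension $D(q)$ to a realization over $\mathbb F_q$

Let $\rho\in\mathrm{Irr}(\mathrm{GL}_n(o_r))$ with $\dim\rho=D(q)$.

**Step 1: a matrix $X$ with $\dim C(X)=d_0$.** We have $(\dim\rho)_{p'}=\prod_{i\le n}(q^i-1)/\prod_j(q^{e_j}-1)$ and $(\dim\rho)_p=q^\varepsilon$. Apply Proposition 6.3 with $I_0=0$. By the bounds at the end of Section 6 and the choice of $p_0$, $\mathbf a=\{e_j\}$. These are distinct odd primes, so never $a=2a'$. Hence there is $X\in M_n(o_r)$ with $\dim\rho=D_{F_X}$ and $C(X)/\operatorname{rad}\cong\prod_j\mathbb F_{q^{e_j}}$. Comparing $p$-parts with (2) and (5), $\dim C(X)=d_0$.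

**Step 2: decomposition over $\bar k$.** We express $n$ and $d_0$ through indecomposables. Lifting idempotents, $M_X=\bigoplus_{j\in\mathcal J}M_j$ with $M_j$ free over $o_r$ (a direct summand of a free module over a local ring) and $\mathrm{End}(M_j)/\operatorname{rad}=k_j:=\mathbb F_{q^{e_j}}$. Let $G_j=\mathrm{Gal}(k_j/k)$. The algebra $\mathrm{End}(M_j\otimes k_j)/\operatorname{rad}=k_j\otimes_kk_j$ is a product of $e_j$ copies of $k_j$, permuted simply transitively by $G_j$ acting through the scalars. Let $N_j$ be the summand of $M_j\otimes k_j$ given by a lift of one primitive idempotent. The semilinear automorphism $1\otimes\sigma$ carries $N_j$ to a summand that is isomorphic to the twist $N_j^\sigma$ (apply $\sigma$ to the matrix of $x$) and belongs to the $\sigma$-image of the idempotent; different lifts of an idempotent are conjugate and give isomorphic summands. So $M_j\otimes k_j\cong\bigoplus_{\sigma\in G_j}N_j^\sigma$. As $\mathrm{End}(N_j)/\operatorname{rad}=k_j$, $\mathrm{End}(N_j\otimes\bar k)/\operatorname{rad}=\bar k$,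 so $N_j$ is absolutely indecomposable. Let $r_j\ge1$ be its rank. Over $\bar k$ all the $N_j^\sigma$ ($j\in\mathcal J$, $\sigma\in G_j$) are pairwise nonisomorphic, because $C(X)\otimes\bar k$ modulo its radical is commutative.

The dimension $h$ is unchanged if both arguments are twisted by the same automorphism of $\bar k/k$. Since $\gcd(e_j,e_{j'})=1$ for $j\neq j'$, Frobenius acts transitively on $G_j\times G_{j'}$, so $h(N_j^\sigma,N_{j'}^{\sigma'})=h(N_j,N_{j'})$. With $g_{jj'}=h(N_j,N_{j'})+h(N_{j'},N_j)$ and $s_j=\sum_{\sigma\in G_j}h(N_j,N_j^\sigma)$,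
$$n=\sum_je_jr_j,\qquad d_0=\sum_je_js_j+\sum_{j<j'}e_je_{j'}g_{jj'}.\tag{8}$$

**Step 3: the ranks are $r_j=|T_j|$.** If $r_i\ge2$ for some $i\in I$, then $\sum_{I}e_ir_i\ge\sum_Ie_i+E_1>\sum_Ie_i+n_2=n$, impossible. So $r_i=1$ for $i\in I$, and $\sum_{I'}e_jr_j=n_2$. Then $r_j\le n_2/E_2\le2m|I'|$, as all $e_j\le2E_2$ and $|T_j|\le m$. The polynomial $\sum_{I'}(r_j-|T_j|)x_j$ vanishes at $(e_j)_{I'}$ and has coefficients of absolute value $\le B_2$, so it is zero: $r_j=|T_j|$.

**Step 4: the objects of rank one.** We now make (8) explicit in the large primes. For $i\in I$, $N_i$ is $k_i[t]/t^r$ with $x=a_i\in k_i[t]/t^r$, and $h(N_i,N_i^\sigma)=\min(r,v(a_i-a_i^\sigma))$. As $e_i$ is prime, every $\sigma\ne1$ has fixed field $k$. So for $\sigma\neq1$ this equals $v_i$, the least index of a coefficient of $a_i$ not in $k$; it exists and $v_i\le r-1$, since $N_i^\sigma\not\cong N_i$. So $e_is_i=e_i^2v_i+e_i(r-v_i)$. For $i\ne i'$ in $I$, $g_{ii'}=2v_{ii'}$ with $v_{ii'}=\min(r,v(a_i-a_{i'}))$.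

For $j\in I'$, $\mathrm{Hom}(N_i,N_j)$ is the kernel of $x-a_i$ on $N_j\otimes\bar k$, and $\mathrm{Hom}(N_j,N_i)$ is the $\bar k[t]/t^r$-dual of its cokernel. Since $\bar k[t]/t^r$ is self-injective, this dual has the dimension of the cokernel, which is that of the kernel. So $g_{ij}=2w_i(N_j)$ with $w_i(N_j)=\dim\ker(x-a_i|N_j\otimes\bar k)\le r|T_j|$. Put $G_i=\sum_{j\in I'}2e_jw_i(N_j)\le2rn_2$ and $d_2=\dim\mathrm{End}\big(\bigoplus_{I'}\bigoplus_\sigma N_j^\sigma\big)\le rn_2^2$. Then
$$d_0=\sum_{i\in I}\big(e_i^2v_i+e_i(r-v_i+G_i)\big)+\sum_{i<i'}2e_ie_{i'}v_{ii'}+d_2.$$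
The definition (5) of $d_0$ has the same shape, with $v_i=r-1$, $v_{ii'}=1$, $w_i(N_j)=|T_j|+(r-2)[i\in T_j]$, and $d_2$ replaced by the part $d_2^0$ of (5) involving only $I'$. Indeed $\beta_i+1=r-1$, $g^0_{ii'}=2$, and $g^0_{ij}=2|T_j|+2(r-2)[i\in T_j]$. The reference value of $G_i$ is also $\le2rn_2$; and the estimate (6), carried out over $I'$ only, gives $d_2^0\le(r-1)n_2^2-n_2+2\sum_{I'}e_j\le(r-1)n_2^2$, since $|T_j|\ge2$ on $I'$. So the difference of the two expressions is a polynomial in $(e_i)_I$ of degree $\le2$ with integer coefficients of absolute value at most $B_1=4rn_2^2$, and it vanishes. By the choice of $(e_i)_I$ it is the zero polynomial: $v_i=r-1$, $v_{ii'}=1$, and $G_i$ and $d_2$ agree with the reference values. Half of the relation for $G_i$ is linear in $(e_j)_{I'}$ with coefficients bounded by $rm\le B_2$. So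
$$w_i(N_j)=|T_j|+(r-2)[i\in T_j]\qquad(i\in I,\ j\in I').$$

**Step 5: the objects are star objects.** $v_i=r-1$ means $a_i=b_i+t^{r-1}\gamma_i$ with $b_i\in k[t]$, $\gamma_i\in k_i$; and $v(b_i-b_{i'})=v_{ii'}=1$ for $i\neq i'$, as $r-1\geq2$. For $j\in I'$ Lemma 8.2 applies with $w=|T_j|$, $T=T_j$ (note $r\ge m+1\ge w+1$): $N_j\cong N(T_j,U_j,\gamma_j)$ with respect to these $b_i$, where $U_j\subset k_j^{T_j}$ is connected and $\gamma_j\in k_j$. Since $b_i\in k[t]$, $N_j^\sigma\cong N(T_j,U_j^\sigma,\gamma_j^\sigma)$.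

**Step 6: the numbers $s_j$, and the second use of generic primes.** Let $j\in I'$ and work over $\bar k$. Let $d\in\mathfrak h(U_j,U_j^\sigma)$ be nonzero with support $S\subset T_j$. Then
$$\dim\pi_S(U_j)=\dim dU_j\le\dim U_j^\sigma(S)=\dim U_j(S)=\dim U_j-\dim\pi_{T_j\setminus S}(U_j).$$
Since $U_j\subset\pi_S(U_j)\oplus\pi_{T_j\setminus S}(U_j)$, we get $U_j=\pi_S(U_j)\oplus\pi_{T_j\setminus S}(U_j)$, and $S=T_j$ by connectedness; thus $U_j^\sigma=dU_j$. As $\mathfrak h(U_j,U_j)$ consists of scalars, $\dim\mathfrak h(U_j,U_j^\sigma)\le1$; and if it is $1$, then $\mathfrak h(U_j^\sigma,U_j)=\bar kd^{-1}$, pairing with $d$ to $|T_j|\ne0$ in $k$.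

The set of $\sigma\in G_j$ with $U_j^\sigma\in(\bar k^\times)^{T_j}U_j$ is closed under products: $U^\sigma=dU$ and $U^\tau=d'U$ give $(U^\tau)^\sigma=\sigma(d')dU$, with $\sigma$ extended to $\bar k$. So it is a subgroup of $G_j\cong\mathbb Z/e_j$, and, $e_j$ being prime, it is trivial or everything. In the first case, for $\sigma\ne1$, $\mathfrak h(U_j,U_j^\sigma)=0$, and $\mathfrak h(U_j^\sigma,U_j)$, a twist of $\mathfrak h(U_j,U_j^{\sigma^{-1}})$, is $0$; so $\kappa(N_j,N_j^\sigma)=0$. In the second case $N_j^\sigma\not\cong N_j$ forces $\gamma_j^\sigma\ne\gamma_j$ for $\sigma\ne1$ (Lemma 7.2(c)), and $\kappa(N_j,N_j^\sigma)=1$. Always $\kappa(N_j,N_j)=2$. Hence, with $\epsilon_j=1$ in the second case and $\epsilon_j=0$ in the first, $e_js_j=e_j^2(\beta_j+\epsilon_j)+e_j(2-\epsilon_j)$ and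
$$d_2=\sum_{j\in I'}\big(e_j^2(\beta_j+\epsilon_j)+e_j(2-\epsilon_j)\big)+\sum_{j<j'\in I'}e_je_{j'}g_{jj'}.$$
By Step 4 this equals $d_2^0$, which is the same expression with all $\epsilon_j=1$ and $g=g^0$. As $0\le g_{jj'},g^0_{jj'}\le2rm^2$, the difference has coefficients bounded by $B_2$. By the choice of $(e_j)_{I'}$, $\epsilon_j=1$ and $g_{jj'}=g^0_{jj'}$ for all $j\ne j'$ in $I'$.

Since $\epsilon_j=1$, $\gamma_j\notin k$, so $\gamma_j$ generates $k_j$. Hence $\gamma_j\ne\gamma_{j'}$ for $j\neq j'$, and by Lemma 7.1 the expression (7) for $(U_j,U_{j'})$ equals $\kappa_{jj'}$. All the arithmetic is done; what remains is linear algebra.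

**Step 7: normal forms for pairs and triples.** Work over $\bar k$. Rescaling the coordinates of some $U_j$ does not change the isomorphism class of $N_j\otimes\bar k$ (Lemma 7.2(c)), hence not the value of (7). We do this for pairs and triples only. For a pair $A$, $U_A$ is a full-support line (the whole plane is not connected), and we may take $U_A=\bar k1_A$. For a triple $A$, either $\dim U_A=1$ and we may take $U_A=\bar k1_A$ (type I), or $\dim U_A=2$, $U_A=\lambda^\perp$ with $\lambda$ of full support (else some $\mathbf e_i\in U_A$), and we may take $U_A=1_A^\perp$ (type II).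

*All triples have the same type.* Suppose $|A\cap A'|=2$, $A$ of type I and $A'$ of type II. Then $\mathfrak h(\bar k1_A,1_{A'}^\perp)=\{d\in\bar k^{A\cap A'}:\sum d_i=0\}$ has dimension $1$. And $\mathfrak h(1_{A'}^\perp,\bar k1_A)=0$: $du\in\bar k1_A$ vanishes on $A\setminus A'$, so $du=0$ for all $u\in1_{A'}^\perp$, and $1_{A'}^\perp$ has full support. So (7) is $2$, but $\kappa_{AA'}=0$. Hence triples meeting in two elements have the same type. The graph of triples, adjacent when they share two elements, is connected.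

Put $C=U_P^\perp$ if the common type is I, and $C=U_P$ if it is II.

**Step 8: $C$ is a realization over $\bar k$.** For a pair $A=\{i,j\}$, $\kappa_{AP}=0$ gives $0=\mathfrak h(\bar k1_A,U_P)\cong U_P(A)$ and $0=\mathfrak h(U_P,\bar k1_A)\cong U_P^\perp(A)$, the latter via $(d_i,d_j)\mapsto(d_i,-d_j)$. So $C(A)=C^\perp(A)=0$ for all pairs $A$, in both types.

For a triple $A$ one of the two spaces in (7) is $C^\perp(A)$. In type I, $\mathfrak h(\bar k1_A,U_P)\cong U_P(A)=C^\perp(A)$. In type II, $\mathfrak h(U_P,1_A^\perp)=\{d\in\bar k^A:\sum_Ad_iu_i=0\ \forall u\in U_P\}=C^\perp(A)$. The opposite space is $0$. In type I, a nonzero $d\in\mathfrak h(U_P,\bar k1_A)$ gives $d_iu_i=d_ju_j$ on $U_P$ for all $i,j\in A$, so for suitable $i,j$ a nonzero vector $d_i\mathbf e_i-d_j\mathbf e_j\in U_P^\perp(\{i,j\})=C(\{i,j\})$. In type II, a nonzero $d$ with $d\cdot1_A^\perp\subset C$ gives $d(\mathbf e_i-\mathbf e_j)=d_i\mathbf e_i-d_j\mathbf e_j\in C(\{i,j\})$, nonzero for suitable $i,j\in A$. Both are excluded. So (7) equals $2\dim C^\perp(A)$,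 and comparing with $\kappa_{AP}$,
$$\dim C^\perp(A)=[A\in\mathcal L].$$

$C^\perp(A)$ is the space of linear relations among the coordinate functionals $p_i$ ($i\in A$) on $C$. Thus the $p_i$ are pairwise independent, and a triple is dependent iff it is in $\mathcal L$. By (H2) all $p_i$ lie in the span of $p_{i_1},p_{i_2},p_{i_3}$: if $\{i_a,i_b,i_s\}\in\mathcal L$, then $p_{i_s}$ is a combination of the independent $p_{i_a},p_{i_b}$. These first three are independent, and the $p_i$ span $C^*$, so $\dim C=3$. Hence $C$ is a realization over $\bar k$.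

**Step 9: descent to $\mathbb F_q$.** As $\epsilon_P=1$, for the $q$-Frobenius $\phi$ we have $C^\phi=dC$ with $d\in(\bar k^\times)^I$ (if $C=U_P^\perp$, use $(dU)^\perp=d^{-1}U^\perp$). Choose $g\in(\bar k^\times)^I$ with $g_i^{q-1}=d_i^{-1}$. Then $(gC)^\phi=\phi(g)dC=g\,g^{q-1}dC=gC$. The reduced row echelon basis of $gC$ is unique, hence fixed by $\phi$, so $gC$ is defined over $\mathbb F_q$. Rescaling coordinates does not affect dependence. So this gives a realization over $\mathbb F_q$, and Theorem A is proved. $\square$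

With Section 4 this also proves Theorem B.

## 12. Roots of a polynomial as a configuration

**Lemma 12.1.** Let $f\in\mathbb Z[x]$ be monic irreducible of degree $g\ge2$. There is $(I,\mathcal L)$ satisfying (H1), (H2) and a $p_1$ such that for powers $q$ of primes $p>p_1$, $(I,\mathcal L)$ is realizable over $\mathbb F_q$ if and only if $f$ has a root in $\mathbb F_q$.

*Proof.* **The configuration.** The aim is to force the evaluation of $f$ by Horner's scheme through incidences. Let $\beta$ be a root of $f=\sum c_sx^s$ in a number field, $h_0=1$, $h_{s+1}=\beta h_s+c_{g-s-1}$; so $h_g=f(\beta)=0$, and $h_s\ne0$ for $s<g$, being monic of degree $s$ in $\beta$. Let $S\subset\mathbb Z[\beta]$ be finite containing $0,1,-1,\beta$, all integers of absolute value $\le\max|c_s|$, all $h_s$, and all $\beta h_s$ ($s<g$). Let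
$$I=\{(1:a:b):a,b\in S\}\cup\{(0:1:a):a\in S\}\cup\{(0:0:1)\}\subset\mathbb P^2(\mathbb Q(\beta))$$
and let $\mathcal L$ be the set of its collinear triples. *Example.* For $f=x^2-2$ the scheme is $h_0=1$, $h_1=\beta$, $h_2=\beta^2-2=0$, and $S=\{0,\pm1,\pm2,\beta\}$ suffices, as $\beta h_1=2$.

(H1): a line contains at most $|S|$ of the $|S|^2$ points $(1:a:b)$, which leaves at least $|S|^2-|S|\ge12$. (H2): take $q_1=(1:0:0)$, $q_2=(0:1:0)$, $q_3=(0:0:1)$ first, then the points $(1:a:0)$ on $q_1q_2$, $(1:0:b)$ on $q_1q_3$, $(0:1:a)$ on $q_2q_3$ with $a,b\ne0$, then $(1:a:b)$ with $a,b\ne0$, on the line of $(1:a:0)$ and $q_3$.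

**A root gives a realization.** If $f$ has a root $y\in\mathbb F_q$, apply the ring homomorphism $\mathbb Z[\beta]\cong\mathbb Z[x]/f\to\mathbb F_q$, $\beta\mapsto y$, to the coordinate vectors. Zero determinants go to zero. A nonzero $\delta\in\mathbb Z[\beta]$ divides its norm in $\mathbb Z[\beta]$ (Cayley–Hamilton), so it maps to a nonzero element once $p\nmid N(\delta)$. There are finitely many determinants; so for $p$ large all independent triples stay independent. Every pair lies in an independent triple, so pairs stay independent. We get a realization.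

**A realization gives a root.** Take a realization over $\mathbb F_q$, and normalize the images of $q_1,q_2,q_3,(1:1:1)$ to the standard frame. By the collinearities used in (H2), $(1:a:0)\mapsto(1:\varphi(a):0)$ and $(1:0:b)\mapsto(1:0:\varphi'(b))$, with $\varphi(0)=\varphi'(0)=0$. For $a,b\neq0$, $(1:a:b)$ is collinear with $(1:a:0),q_3$ and with $(1:0:b),q_2$, so $(1:a:b)\mapsto(1:\varphi(a):\varphi'(b))$; thus $\varphi(1)=\varphi'(1)=1$. The point $(0:1:1)$ lies on the line $q_2q_3$ and on the line of $q_1,(1:1:1)$, so it goes to $(0:1:1)$. For $a\ne0$, $(1:a:a)$ is collinear with $q_1,(0:1:1)$, so $\varphi'(a)=\varphi(a)$. For $a\neq0$, $(0:1:a)$ is on $q_2q_3$ and collinear with $q_1,(1:1:a)$, so $(0:1:a)\mapsto(0:1:\varphi(a))$.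

*Products.* If $a,b\ne0$ and $a,b,ab\in S$, collinearity of $q_1,(0:1:a),(1:b:ab)$ gives $\varphi(ab)=\varphi(a)\varphi(b)$.

*Sums.* If $b\ne0$ and $a,b,a+b\in S$, collinearity of $(1:0:a),(0:1:1),(1:b:a+b)$ gives $\varphi(a+b)=\varphi(a)+\varphi(b)$.

From $1+(-1)=0$ we get $\varphi(-1)=-1$, and inductively, adding $\pm1$, $\varphi(l)=l$ for the integers $l$ of absolute value $\le\max(1,\max|c_s|)$. Further, for $s<g$, $\varphi(\beta h_s)=\varphi(\beta)\varphi(h_s)$ and, since $\beta h_s\ne0$, $\varphi(h_{s+1})=\varphi(\beta h_s)+c_{g-s-1}$. So $\varphi$ carries Horner's scheme for $\beta$ to Horner's scheme for $\varphi(\beta)$, and $f(\varphi(\beta))=\varphi(h_g)=\varphi(0)=0$ in $\mathbb F_q$. $\square$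

**Proof of Theorem C.** The first part is Theorem A, for $r\ge m+1$ with $m=|I|$, applied to the configuration of Lemma 12.1, with $p_0$ enlarged to be at least $p_1$.

For the consequence take $f=x^3-2$ and $N\ge1$, with $r,n,D,p_0$ as in the first part. Suppose that for the rings $\mathfrak o=\mathbb F_p[[t]]$, $p\equiv1\bmod N$ a large prime, the conjecture's assertion held with some finite families $d_i,m_i$. We produce the two sets of primes of Lemma 3.1 inside this residue class. The polynomial $f$ has no root in the abelian field $\mathbb Q(\zeta_{3N})$, since all subfields of it are Galois over $\mathbb Q$ and $\mathbb Q(\sqrt[3]2)/\mathbb Q$ is not. So $f$, of degree 3, is irreducible over $\mathbb Q(\zeta_{3N})$; as this field contains $\zeta_3$, the splitting field $\mathcal E$ of $f$ over it is cyclic of degree 3. $\mathcal E$ is Galois over $\mathbb Q$. Apply Chebotarev's theorem to the trivial class of $\mathrm{Gal}(\mathcal E/\mathbb Q)$ and to the class of an element of order 3 of $\mathrm{Gal}(\mathcal E/\mathbb Q(\zeta_{3N}))$.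 The primes in question are $\equiv1\bmod3N$, as the Frobenius is trivial on $\mathbb Q(\zeta_{3N})$. In the first case, for infinitely many $p$, $f$ has a root mod $p$. In the second, for infinitely many $p$, Frobenius permutes the three roots cyclically and $f$ has no root mod $p$. By the first part of the theorem these two sets of primes, after removing those that are not large, satisfy the hypotheses of Lemma 3.1 for $D$. This contradicts the assumption. $\blacksquare$
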